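# Small conjugacy classes and the center of the Fitting subgroup

All groups are finite, groups act on the right, $x^g=g^{-1}xg$, and $[n,x]=n^{-1}x^{-1}nx=n^{-1}n^x$. The symmetric group of degree $n$ is $\mathfrak S_n$, so that the letter $S$ is free for a group of operators.

## 1. The last layer of a cyclic module over $\mathbb F_pE$

Let $p$ be a prime and let $E\ne 0$ be an elementary abelian $p$-group, written additively. In the group algebra $\mathbb F_pE$ write $[e]$ for the basis element of $e\in E$, so $[e][e']=[e+e']$ and $[0]=1$. The augmentation ideal $J$ is spanned by the elements $[e]-1$. It is nilpotent: $\mathbb F_pE$ is commutative, $J$ is generated as an ideal by finitely many $[e]-1$, and $([e]-1)^p=[pe]-1=0$.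

**Definition (last layer).** Let $I\neq\mathbb F_pE$ be an ideal, $B=\mathbb F_pE/I$, and let $1_B$ be the image of $1$. Let $\ell\ge 0$ be maximal with $J^\ell B\ne 0$. The *last layer* of $B$ is $U=J^\ell B$.

Two facts follow at once from $J^{\ell+1}B=0$. First, $E$ acts trivially on $U$, since $([e]-1)U\subseteq J^{\ell+1}B=0$. Second, $a\mapsto a1_B$ induces a surjection $J^\ell/J^{\ell+1}\to U$. If a group $S$ acts on $E$ by automorphisms and $I$ is $S$-invariant, then $S$ acts on $\mathbb F_pE$, $B$, $U$, it fixes $1_B$, and the surjection $J^\ell/J^{\ell+1}\to U$ is $S$-equivariant.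

**Example.** Let $E=\mathbb F_2^2$ with basis $a,b$, and $\alpha=[a]-1$, $\beta=[b]-1$. Then $1,\alpha,\beta,\alpha\beta$ is a basis of $\mathbb F_2E$. For $I=0$ we get $\ell=2$, and $U$ is spanned by $\alpha\beta=[0]+[a]+[b]+[a+b]$, which is fixed by $GL_2(2)$. For $I=J^2$ we get $\ell=1$, and $U=J/J^2\cong E$ via $e\mapsto[e]-1$. This map is additive because $([e]-1)([e']-1)=([e+e']-1)-([e]-1)-([e']-1)$. Here $GL_2(2)$ has one orbit of size $3<|E|$ on $U\setminus 0$.

**What the last layer is for.** Suppose a group $G$ has an abelian normal subgroup $L$ of exponent $p$, an element $x\in L$, and a normal subgroup $N$ that acts on $L$ as an elementary abelian $p$-group. Put $E=N/C_N(x)$. The module generated by $x$ under $N$ is a cyclic $\mathbb F_pE$-module $B$ with $x$ in the role of $1_B$, and $x$ has exactly $|E|$ conjugates under $N$. The elements of the last layer, by contrast, are fixed by $N$. If some $0\neq u\in U$ has fewer than $|E|$ images under $C_G(x)$, then a short count (Section 3) shows that $u$ has a smaller conjugacy class in $G$ than $x$. So "an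 element that is badly placed cannot have a small class" becomes a statement about short orbits on last layers. This is the statement we shall prove.

**Theorem A.** Let $p$ be a prime, $S$ solvable, $E\ne0$ an irreducible $\mathbb F_pS$-module, $J$ the augmentation ideal of $\mathbb F_pE$, $I\ne\mathbb F_pE$ an $S$-invariant ideal, $B=\mathbb F_pE/I$, $\ell$ maximal with $J^\ell B\neq 0$, $U=J^\ell B$. Then some $0\ne u\in U$ has $|u^S|<|E|$.

There is a companion statement for commutator forms.

**Theorem B.** Let $p$ be a prime, $S$ solvable, $V$ an irreducible $\mathbb F_pS$-module, $T\ne0$ a quotient module of $\Lambda^2V$. Then some $0\ne t\in T$ has $|t^S|<|V|$.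

**The graded algebra.** The layers $J^i/J^{i+1}$ can be described explicitly. The additive isomorphism $E\to J/J^2$, $e\mapsto[e]-1$, extends to a surjective algebra map $\mathrm{Sym}(E)\to\mathrm{gr}\,\mathbb F_pE=\bigoplus_iJ^i/J^{i+1}$. It kills $e^p$, because $([e]-1)^p=0$. Since $e\mapsto e^p$ is additive, the ideal generated by all $e^p$ is generated by the $p$-th powers of a basis, so the quotient of $\mathrm{Sym}(E)$ by it has dimension $p^{\dim E}=\dim\mathrm{gr}\,\mathbb F_pE$. Hence
$$\mathrm{gr}\,\mathbb F_pE=\mathrm{Sym}(E)/(e^p:e\in E),\tag{1}$$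
naturally in $E$; and if $E=\bigoplus W_i$, then $\mathrm{gr}\,\mathbb F_pE=\bigotimes\mathrm{gr}\,\mathbb F_pW_i$.

**Powers: a first attempt at Theorem A.** There is an obvious equivariant map $E\to U$, namely $e\mapsto([e]-1)^\ell1_B$. It sends $0$ to $0$ (for $\ell\ge1$), so any nonzero value has an orbit of size at most $|E|-1$. If $1\le\ell<p$ this works: the polarization identity
$$\ell!\,e_1\cdots e_\ell=\sum_{Y\subseteq\{1,\dots,\ell\}}(-1)^{\ell-|Y|}\Big(\sum_{i\in Y}e_i\Big)^\ell$$
shows that $\ell$-th powers span $\mathrm{Sym}^\ell(E)$, since $\ell!$ is invertible. So their images span $U\neq0$, and some value is nonzero. (For $\ell=0$, $U=\mathbb F_p1_B$ is fixed by $S$.) The attempt stops exactly at $\ell=p$, because $([e]-1)^\ell=0$ for $\ell\ge p$. The first instance is $p=2$, $\ell=2$: there $J^2/J^3=\mathrm{Sym}^2(E)/(\text{squares})=\Lambda^2E$, and $e\wedge e=0$.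

No formal trick can replace the powers, because without solvability the conclusion is false. Take $E=\mathbb F_2^4$, $S=GL_4(2)$, $B=\mathbb F_2E/J^3$, so $U=\Lambda^2E$. By the normal form of alternating tensors, a nonzero element of $\Lambda^2E$ is equivalent to $e_1\wedge e_2$ or to $e_1\wedge e_2+e_3\wedge e_4$. The elements of the first kind correspond to the $35$ planes of $E$, and the remaining $63-35=28$ form the second orbit. Both $35$ and $28$ exceed $|E|=16$. So the proof of Theorem A has to use what solvable linear groups look like.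

## 2. Small elements and the Fitting subgroup

The Fitting subgroup $F(G)$ is the largest nilpotent normal subgroup of $G$; it contains every abelian normal subgroup, and $C_G(F(G))\le F(G)$ if $G$ is solvable. An element of $G$ is *small* if it lies in the conjugacy classes of the two smallest sizes in $G$. If $Z(G)=1\ne G$, size $1$ is attained only by the identity, so the small elements are $1$ and those $x$ with $|x^G|=\min_{y\ne1}|y^G|$.

The question, whose source is Manoj K. Yadav, "On subgroups generated by small classes in finite groups", arXiv:0905.2674 (2009), is to prove or disprove the following conjecture: if $G$ is a finite solvable group with trivial center, then every small element of $G$ lies in the center of $F(G)$. The answer is that the conjecture is true.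

**Theorem 1.** If $G$ is solvable and $Z(G)=1$, every small element of $G$ lies in $Z(F(G))$.

**Theorem 2.** Let $G\ne1$ be solvable.

(a) Let $1\ne x\in G$ satisfy $|x^G|\le|b^G|$ for all $1\ne b\in F(G)$. Then $x\in Z(F(G))$; $C_G(y)=C_G(x)$ for all $1\ne y\in\langle x\rangle$; and $O_p(G/C_G(\langle x^G\rangle))=1$ for every prime $p\mid o(x)$.

(b) For every $x\in G\setminus Z(F(G))$ there is $1\ne b\in Z(F(G))$ with $|b^G|<|x^G|$.

**Theorem 3.** There is a nonsolvable $G$ with $Z(G)=1$ and $C_G(F(G))\le F(G)$ having a small element outside $Z(F(G))$.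

Theorem 1 follows from Theorem 2(a), since a small $x\neq1$ has $|x^G|\le|b^G|$ for every $b\ne1$.

**Examples.** In $\mathfrak S_3$ the class sizes are $1,2,3$; the small elements form $A_3=F(\mathfrak S_3)$. In $A_4$ they are $1,3,4,4$, and in $\mathfrak S_4$ they are $1,3,6,6,8$; in both the small elements form the four-group, which is the Fitting subgroup. For a nonabelian $F$, let $F$ be the Heisenberg group of order $27$ over $\mathbb F_3$ and let $t$ be the involution $(a,b,c)\mapsto(a,-b,-c)$, where $c$ is the central coordinate; put $G=F\rtimes\langle t\rangle$. Then $C_G(F)=Z(F)$ and $t$ inverts $Z(F)$, so $Z(G)=1$ and $Z(F)\setminus1$ is a class of size $2$. An element with class size $2$ has a centralizer of order $27$, which is the unique Sylow 3-subgroup $F$; so it lies in $C_G(F)=Z(F)$. The small elements are those of $Z(F)$, not of $F$.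

**Cited facts.** Put $\lambda=24^{1/3}$; then $2.884<\lambda<2.885$ and $1/\lambda>0.3466$. Besides textbook facts (Clifford theory, Wedderburn's theorems, $M$-groups, orders of classical groups, $Sp_4(2)\cong\mathfrak S_6$, $O_4^-(2)\cong\mathfrak S_5$, $|O_4^+(2)|=72$) we use two bounds.

**(D)** [J. D. Dixon, J. Austral. Math. Soc. 7 (1967)] A solvable subgroup of $\mathfrak S_n$ has order at most $24^{(n-1)/3}=\lambda^{n-1}$.

**(W)** [P. P. Pálfy 1982; T. R. Wolf 1982; Manz–Wolf, *Representations of Solvable Groups*, Thm 3.5] A solvable completely reducible subgroup of $GL(V)$, $V\ne0$ a finite vector space, has order at most $|V|^\alpha/\lambda$, where $\alpha=\frac{3\log48+\log24}{3\log9}<\frac94$.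

A primitive solvable permutation group of degree $m$ is $V\rtimes H$ with $|V|=m$ a prime power and $H\le GL(V)$ irreducible; so by (W) its order is at most $m^{13/4}/\lambda$. For $m$ prime its order is at most $m(m-1)$.

## 3. The comparison inequality

For this section and the next, let $G\ne1$ be solvable, let $x$ be as in Theorem 2(a), and put $C=C_G(x)$.

**Comparison inequality.** If $N\trianglelefteq G$ and $1\ne b\in F(G)$, then
$$|b^{NC}|\ge|N:C_N(x)|.\tag{2}$$

*Proof.* $NC$ is a subgroup and $|b^G|\le|G:NC|\,|b^{NC}|$. Also $|x^G|=|G:NC|\,|NC:C|=|G:NC|\,|N:C_N(x)|$. Now use $|x^G|\le|b^G|$. $\square$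

So to get a contradiction from a bad position of $x$, we look for a nontrivial $b\in F(G)$ with few images under $NC$. When $n\mapsto[n,x]$ is a homomorphism this is easy.

**Lemma 1.** If $N\trianglelefteq G$ and $[n,x]\in Z(N)$ for all $n\in N$, then $[N,x]=1$.

*Proof.* From $[nn',x]=[n,x]^{n'}[n',x]=[n,x][n',x]$ we see that $n\mapsto[n,x]$ is a homomorphism $N\to Z(N)$, with kernel $C_N(x)$. Its image $\Delta$ has order $|N:C_N(x)|$. It is normalized by $C$, because $[n,x]^c=[n^c,x]$, and it is centralized by $N$. Suppose $1\ne b\in\Delta$. Then $b\in Z(N)\le F(G)$, and $|b^{NC}|=|b^C|\le|\Delta|-1<|N:C_N(x)|$, against (2). So $\Delta=1$. $\square$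

**The case of an abelian Fitting subgroup.** If $F(G)$ is abelian, apply Lemma 1 with $N=F(G)$: it gives $x\in C_G(F(G))\le F(G)=Z(F(G))$. In general, Lemma 1 stops where $[N,x]\not\le Z(N)$. This happens in two situations: $x$ may act nontrivially on $N/Z(N)$ with $N$ of class 2, and $x$ may lie in an abelian normal $L$ on which a $p$-group $N$ acts with $[N,x]$ not centralized by $N$. Theorem B handles the first and Theorem A the second.

## 4. Deducing Theorem 2 from Theorems A and B

Put $L=\langle x^G\rangle\trianglelefteq G$.

**Step 1: $L$ centralizes every abelian normal subgroup $N$ of $G$.** This step records what Lemma 1 gives. Since $[n,x]\in N=Z(N)$, Lemma 1 yields $[N,x]=1$. As $N$ is normal, every conjugate of $x$ centralizes $N$.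

**Step 2: $D=F(L)$ has class at most $2$.** This step prepares a biadditive commutator form. Let $c$ be the class of $D$ and suppose $c\ge3$. Then $[\gamma_{c-1}(D),\gamma_{c-1}(D)]\le\gamma_{2c-2}(D)=1$, because $2c-2\ge c+1$. So $\gamma_{c-1}(D)$ is abelian and normal in $G$, hence centralized by $L\ge D$ by Step 1. This gives $\gamma_c(D)=1$, a contradiction.

**Step 3: if $x\notin F(G)$, a nondegenerate form appears.** The aim of Steps 3 and 4 is to show $x\in F(G)$. Suppose not. Then $x\notin D$, since $D\leq F(G)$. As $L$ is solvable, $C_L(D)\le D$, so $x$ does not centralize $D$, and there is a prime $p$ with $[N,x]\ne1$ for $N=O_p(D)$. Put $Z=Z(N)$ and $\bar N=N/Z$, both written additively. Since $N$ has class at most 2, commutators give a biadditive alternating form $\beta:\bar N\times\bar N\to Z$, and it is nondegenerate by the definition of $Z$. By Step 1, $x$ centralizes $Z$, so the automorphism $\xi$ that $x$ induces on $\bar N$ satisfies $\beta(u^\xi,v^\xi)=\beta(u,v)$. Moreover $\xi\ne1$: otherwise $[n,x]\in Z(N)$ for all $n\in N$, and Lemma 1 would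 give $[N,x]=1$. Define
$$\gamma(u,v)=\beta(u^\xi-u,v)=\beta(u,v^{\xi^{-1}}-v),$$
where the second equality holds because $\beta(u^\xi,v)=\beta(u,v^{\xi^{-1}})$. As $\beta$ is nondegenerate, the left radical of $\gamma$ is $\{u:u^\xi=u\}$ and the right radical is $\{v:v^{\xi^{-1}}=v\}$; both equal $C_{\bar N}(x)$. So $\gamma$ induces a nondegenerate form $V\times V\to Z$ on $V=\bar N/C_{\bar N}(x)\ne0$. It is $C$-equivariant, because elements of $C$ commute with $\xi$ and $\beta(u^c,v^c)=\beta(u,v)^c$. Since $C_N(x)Z/Z\le C_{\bar N}(x)$, we have $|V|\le|N:C_N(x)|$. Finally $N$ centralizes $Z\le F(G)$, so (2) gives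
$$|b^C|\ge|V|\qquad\text{for all }1\ne b\in Z.\tag{3}$$

**Step 4: the form violates (3).** Here Theorem B enters. If $\gamma(u,u)\ne0$ for some $u\in V$, its $C$-orbit lies in $\{\gamma(w,w):0\ne w\in V\}$ and has size at most $|V|-1$, against (3). So $\gamma$ is alternating, and orthogonality is symmetric. Let $V_1$ be a minimal nonzero $C$-invariant subgroup of the abelian $p$-group $V$; it is an irreducible $\mathbb F_pC$-module.

Suppose $\gamma(V_1,V_1)=0$. Put $V_2=V_1^\perp$; it is $C$-invariant, contains $V_1$, and $V_2\ne V$ by nondegeneracy. A nonzero value $\gamma(v_1,v)$ with $v_1\in V_1$ depends only on $v_1\ne0$ and on the nonzero coset $v+V_2$. So its $C$-orbit has size at most $(|V_1|-1)(|V/V_2|-1)<|V_2||V/V_2|=|V|$, against (3).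

So $T=\langle\gamma(V_1,V_1)\rangle$ is nonzero. Since $pV_1=0$, $T$ has exponent $p$, and it is a quotient of the $\mathbb F_pC$-module $\Lambda^2V_1$. Theorem B gives $0\ne t\in T\le Z$ with $|t^C|<|V_1|\le|V|$, against (3). Hence $x\in F(G)$.

**Step 5: passage to elements of prime order.** This step reduces the rest of 2(a) to one claim about an element of order $p$. Let $1\ne y\in\langle x\rangle$. Then $C_G(x)\le C_G(y)$, and $|y^G|\ge|x^G|$ because $y\in F(G)$; so $C_G(y)=C_G(x)$. This is the second assertion of 2(a), and it shows $|y^G|=|x^G|$, so $y$ also satisfies the hypothesis of 2(a). Moreover $C_G(\langle y^G\rangle)$ is the core of $C_G(y)$ in $G$, and therefore equals $C_G(\langle x^G\rangle)$. Let $p\mid o(x)$ and choose $y$ of order $p$. *Claim:* $O_p(G/C_G(\langle y^G\rangle))=1$. The claim gives the third assertion. It also gives the first: the image of $O_p(G)$ in $G/C_G(\langle y^G\rangle)$ is a normal $p$-subgroup, hence trivial, so $O_p(G)$ centralizes $y$; and $O_{p'}(F(G))$ centralizes $y\in O_p(G)$. Thus $F(G)\le C_G(y)=C_G(x)$, and $x\in Z(F(G))$.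

To prove the claim we rename $y$ as $x$. So $o(x)=p$ and $L=\langle x^G\rangle\le R:=O_p(G)$.

**Step 6: $L$ is abelian.** This makes $L$ an $\mathbb F_p$-module. Suppose $L$ is not abelian and let $K=C_R(L)\trianglelefteq G$; then $L\not\le K$. So $KL/K$ is a nontrivial normal subgroup of the $p$-group $R/K$, and $N/K=(KL/K)\cap Z(R/K)\ne1$. Here $N\trianglelefteq G$. We have $[N,L]\le K$, because $N/K$ is central in $R/K$, and $[N,L]\le L$; so $[N,L]\le K\cap L=Z(L)$. As $N\le KL$, and both $K$ and $L$ centralize $Z(L)$, $N$ centralizes $Z(L)$. Since also $[N,L]\le K\le N$, we get $[N,L]\le Z(N)$. Lemma 1 gives $[N,x]=1$, hence $[N,L]=1$ as $N$ is normal. So $N\le K$, a contradiction.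

**Step 7: $O_p(G/K)=1$ for $K=C_G(L)$.** This is the claim of Step 5; here Theorem A enters. By Step 6, $L$ is elementary abelian. Suppose $O_p(G/K)\ne1$, and let $N/K$ be a minimal normal subgroup of $G/K$ contained in it; $N/K$ is an elementary abelian $p$-group. Put $N_x=C_N(x)\ge K$. It is normal in $N$ because $N/K$ is abelian, and $N_x\ne N$, since otherwise $N$ would centralize all conjugates of $x$ and lie in $K$. Let $E=N/N_x$, an elementary abelian $p$-group on which $C$ acts, and let $L_0=\langle x^N\rangle\le L$.

The group $N_x$ acts trivially on $L_0$: for $m\in N$ and $n\in N_x$ we have $mn\in nmK$, so $x^{mn}=x^{nm}=x^m$. Hence $L_0$ is an $\mathbb F_pE$-module generated by $x$, and $a\mapsto x\cdot a$ is a surjection $\mathbb F_pE\to L_0$. It is compatible with $C$, because $(x^n)^c=x^{n^c}$. Let $E_1\le E$ be a minimal nonzero $C$-invariant subgroup, and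
$$B_1=x\cdot\mathbb F_pE_1\cong\mathbb F_pE_1/I_1,\qquad I_1=\{a\in\mathbb F_pE_1:x\cdot a=0\}.$$
The ideal $I_1$ is $C$-invariant and proper. By Theorem A, applied to $C$ and $E_1$, the last layer $U$ of $B_1$ contains $u\neq0$ with $|u^C|<|E_1|$, and all elements of $u^C\subseteq U$ are fixed by $E_1$. Every element of $NC$ has the form $cn$ with $c\in C$, $n\in N$. Since $N$ acts on $L_0$ through $E$ and $u^c$ is fixed by $E_1$, the element $u^c$ has at most $|E:E_1|$ images under $N$. So
$$|u^{NC}|\le|u^C|\,|E:E_1|<|E|=|N:C_N(x)|,$$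
while $u$ is a nontrivial element of $L\le F(G)$. This contradicts (2) and proves 2(a).

**Step 8: part (b).** Here 2(a) is applied twice, to an element of $F(G)$ and to the given $x$. Choose $b_0\in F(G)\setminus1$ of minimal class size among the elements of $F(G)\setminus1$. By (a), $b_0\in Z(F(G))$. If $x\notin Z(F(G))$, then $x\ne1$, and by (a) the hypothesis of (a) must fail for $x$: there is $1\ne b\in F(G)$ with $|x^G|>|b^G|\ge|b_0^G|$. $\square$

It remains to prove Theorem 3, which is quick, and Theorems A and B.

## 5. $GL_4(2)$ acting on $\mathbb F_2E/J^3$: proof of Theorem 3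

The failure of Theorem A for $GL_4(2)$, found in Section 1, can be turned into a group. Let $E=\mathbb F_2^4$, $H=GL_4(2)$, $B=\mathbb F_2E/J^3$, and let $Q=E\rtimes H$ act on $B$, with $E$ acting by multiplication and $H$ by automorphisms. Put $G=B^4\rtimes Q$; it is nonsolvable, since $GL_4(2)$ is.

**Step 1: structure of $G$.** We check the hypotheses in Theorem 3. The action of $Q$ on $B$ is faithful: if $eh$ acts trivially, then $1_B=1_B\cdot eh=[e^h]1_B$, so $[e^h]-1\in J^3$, which forces $e=0$; and then $h$ is trivial on $J/J^2\cong E$, so $h=1$. Hence $C_G(B^4)=B^4$. As $B^4E$ is a normal 2-subgroup, $B^4E\le F(G)$, and $C_G(F(G))\le C_G(B^4)=B^4\le F(G)$. The elements of $B$ fixed by $E$ are those killed by $J$. An element outside $J$ is a unit and is not killed. An element of $J\setminus J^2$ with image $v\ne0$ in $J/J^2=E$ is sent by $[e]-1$ to $e\wedge v\in\Lambda^2E=J^2/J^3$, which is nonzero for suitable $e$. So the fixed points form $J^2/J^3\cong\Lambda^2E$. The $H$-orbits on $\Lambda^2E\setminus0$ have sizes $35$ and $28$, so $Q$ has no nonzero fixed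 point on $B$. As $Z(G)\le C_G(B^4)=B^4$, we get $Z(G)=1$.

**Step 2: an element with class size 16.** This is the promised small element. Let $x=(1_B,0,0,0)\in B^4$. By the computation in Step 1, its stabilizer in $Q$ is $H$. Since $B^4$ is abelian, $|x^G|=|Q:H|=16$. As $E\le F(G)$ moves $x$, $x\notin Z(F(G))$.

**Step 3: every nonidentity class has size at least 16.** This shows that $x$ is small. Let $0\ne b\in B^4$. If some coordinate is not in $J$, it is a unit of $B$, and its $E$-orbit has size $16$. If all coordinates lie in $J$ and one lies outside $J^2$, with image $v\ne0$ in $E$, then $H$ moves $v$ to all $15$ nonzero vectors, and over each image $v'$ the group $E$ adds the elements $e\wedge v'$, which are $16/2=8$ in number; the orbit has size at least $15\cdot8$. If all coordinates lie in $J^2/J^3\cong\Lambda^2E$, the orbit is at least as large as that of a nonzero coordinate, which is $35$ or $28$. Finally, if $g\in G\setminus B^4$ has image $h\ne1$ in $Q$, conjugation by $B^4$ already gives $|[B,h]|^4\ge2^4$ conjugates. $\square$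

## 6. Short orbits from large subgroups acting by scalars

From here on $p$ is the prime of Theorem A or B and $k=\overline{\mathbb F}_p$. Over $k$ the representation theory of a $p'$-group is as over $\mathbb C$, and we use the standard facts freely. Write $\mu_s$ for the group of $s$-th roots of unity in $k$.

First there is one more case in which an equivariant map $E\to U$ is available.

**Lemma 2 (coprime case).** Theorem A holds if $S$ acts on $E$ as a $p'$-group.

*Proof.* By Maschke's theorem there is an $S$-equivariant projection $\pi:B\to U$. Put $f(e)=\pi([e]1_B)$. The $f(e)$ span $U\neq0$, and $f(e)^h=f(e^h)$ for $h\in S$. If $f(e)\ne0$ for some $e\ne0$, its orbit has size at most $|E|-1$. Otherwise $f(0)\ne0$, and it is fixed by $S$. $\square$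

If $p$ divides the order of $S$, we argue differently: a vector has a short orbit when it is fixed by a subgroup of small index. A $p$-group fixes a nonzero vector, and a $p'$-group has subgroups of controlled index acting on some vector by scalars of controlled order.

**Definition (property $M(b,s)$).** A $p'$-group $R$ has property $M(b,s)$ if every irreducible $kR$-module is induced from a linear character, with values in $\mu_s$, of a subgroup of index at most $b$.

For example, an abelian $p'$-group of exponent dividing $s$ has $M(1,s)$. For $p$ odd, the dihedral group of order $8$ has $M(2,2)$, and $Q_8$ has $M(2,4)$. The irreducible modules of a direct product are outer tensor products, so a direct product of $n$ groups with $M(b,s)$ has $M(b^n,s)$. The next lemma says that the property can be used for subgroups as well.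

**Lemma 3.** Let $R$ have $M(b,s)$, let $R_1\le R$, and let $U\ne0$ be a $kR_1$-module. Then there are $0\ne v\in U$ and a subgroup of $R_1$ of index at most $b$ acting on $v$ by scalars in $\mu_s$. More generally, if $R$ is a $p'$-group, $\hat Z\trianglelefteq R$, $\hat Z\le R_1$, and $\hat Z$ acts on $U$ by an $R$-invariant linear character $\zeta$, it suffices that the $M(b,s)$-condition hold for the irreducible $kR$-modules over $\zeta$.

*Proof.* We may take $U$ irreducible. Let $Y$ be an irreducible quotient of $\mathrm{Ind}_{R_1}^RU$. By Frobenius reciprocity $U$ embeds in $Y|_{R_1}$; in the second situation $Y$ therefore lies over $\zeta$. By semisimplicity there is an $R_1$-surjection $\pi:Y\to U$. Since $Y$ is induced from a linear character with values in $\mu_s$ of a subgroup of index at most $b$, $Y$ is a direct sum of at most $b$ lines $kv_i$ permuted by $R$, and the stabilizer of each line acts on it by $\mu_s$. Take $i$ with $\pi(v_i)\ne0$, put $v=\pi(v_i)$, and take the stabilizer of $kv_i$ in $R_1$. $\square$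

**Lemma 4.** Let $S\le\hat S\wr P$ with $P\le\mathfrak S_n$, let $L\le\hat S$, let $Y\trianglelefteq L$ be a $p$-group such that $L/Y$ is a $p'$-group with $M(b,s)$, and let $N\ge b|\hat S:L|$. Then every nonzero $\mathbb F_pS$-module $U$ contains $u\ne0$ with $|u^S|\le s|P|N^n$.

*Proof.* $L_0=S\cap L^n$ has index at most $|P||\hat S:L|^n$ in $S$, and $Y_0=L_0\cap Y^n$ is a normal $p$-subgroup of $L_0$, so $(U\otimes k)^{Y_0}\ne0$. The group $L_0/Y_0$ embeds in $(L/Y)^n$, which has $M(b^n,s)$. By Lemma 3, a subgroup $H\leq L_0$ with $|L_0:H|\le b^n$, hence $|S:H|\le|P|N^n$, acts on some $0\ne v\in U\otimes k$ by a character $\chi$ with values in $\mu_s$. So $(U\otimes k)^{\ker\chi}\ne0$. Fixed points are solutions of linear equations over $\mathbb F_p$, so $(U\otimes k)^{\ker\chi}=U^{\ker\chi}\otimes k$, and there is $0\ne u\in U^{\ker\chi}$. Then $|u^S|\le|S:\ker\chi|\le s|P|N^n$. $\square$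

If moreover $P$ is solvable, then by (D)
$$\lambda N\le q\ \text{ and }\ sN<q\quad\Longrightarrow\quad s|P|N^n\le(sN)(\lambda N)^{n-1}<q^n.\tag{4}$$

## 7. Primitive solvable linear groups

In Theorem A the actions of $S$ on $B$ and $U$ come from the action on $E$, so we may take $S$ faithful on $E$.

**Step 1: a wreath product.** We reduce to primitive groups. Let $E=W_1\oplus\dots\oplus W_n$ be permuted transitively by $S$, with $n$ maximal. Put $W=W_1$ and $q=|W|$; let $S_1$ be the image of $N_S(W)$ in $GL(W)$, and $P\le\mathfrak S_n$ the transitive solvable permutation group induced by $S$. Choose $s_i\in S$ with $Ws_i=W_i$ and identify $W_i$ with $W$ through $s_i$. If $h\in S$ maps $W_i$ to $W_j$, it becomes the map induced on $W$ by $s_ihs_j^{-1}\in N_S(W)$. Hence $E\cong W^n$, $S\le S_1\wr P$ and $|E|=q^n$. The group $S_1$ is irreducible, since the translates of a proper $S_1$-submodule of $W$ would sum to a proper submodule of $E$. It is primitive by the maximality of $n$. So by Clifford's theorem $W|_M$ is homogeneous for every $M\trianglelefteq S_1$, because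 homogeneous components are permuted transitively.

**Step 2: the field $k_0$.** This step enlarges $S_1$ by scalars. Let $A_0$ be a maximal abelian normal subgroup of $S_1$. By homogeneity the algebra $k_0=\mathbb F_p[A_0]\subseteq\mathrm{End}(W)$ acts faithfully on an irreducible $A_0$-submodule of $W$. It is commutative, so it is a field, of order $\kappa=p^f$ say. Put
$$A=k_0^*,\qquad\hat S=S_1A,\qquad\hat C=C_{\hat S}(A).$$
$\hat S$ is solvable, normalizes $A$, and acts on $k_0$ by field automorphisms; so $|\hat S:\hat C|\le f$. Moreover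
$$\text{every abelian normal subgroup } X\le\hat C\text{ of }\hat S\text{ lies in }A.\tag{5}$$
To see this, replace $X$ by $XA$, which is still abelian and normal. Then $X\cap S_1$ is abelian, normal in $S_1$ and contains $A_0$, so it equals $A_0$. By Dedekind's law, $X=A(X\cap S_1)=A$.

**Step 3: the case $\hat C=A$; put $\varepsilon=1$.** We show that $\hat S\le\Gamma L_1(q)$. The group $\hat S/A$ is cyclic, of order $h$ say, and acts faithfully on $k_0$ with fixed field $k_1$. The algebra generated by $\hat S$ in $\mathrm{End}(W)$ is a quotient of a crossed product of $k_0$ with $\hat S/A$, which is central simple over $k_1$ of dimension $h^2$. By Wedderburn it is $M_h(k_1)$. As $W$ is a simple module for it, $q=|W|=|k_1|^h=\kappa$. So $W$ is one-dimensional over $k_0$ and $\hat S$ acts $k_0$-semilinearly, that is, $\hat S\le\Gamma L_1(q)$.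

**Step 4: the case $\hat C\ne A$; a symplectic section.** We now find a subgroup that acts like an extraspecial group. Let $D/A$ be the product of all minimal normal subgroups of $\hat S/A$ contained in $\hat C/A$. It is nontrivial and abelian, its Sylow subgroups $D_r/A$ are elementary abelian, and it is a semisimple $\hat S$-module. $A$ is central in $D$, and $Z(D)=A$ by (5). So the commutator form $D/A\times D/A\to A$ is alternating and nondegenerate. Different primes are orthogonal, and on $D_r/A$ the form takes values in the $r$-torsion of the cyclic group $A$. Hence $|D/A|=\varepsilon^2$ with $\varepsilon>1$, each prime $r\mid\varepsilon$ divides $\kappa-1$, and each $D_r/A$ is a symplectic space over $\mathbb F_r$. In particular $p\nmid\varepsilon$ and $\kappa\ge3$.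

**Step 5: centralizers, and the size of $\bar S=\hat C/D$.** This step bounds everything above $D$. First,
$$C_{\hat C}(D)=A.\tag{6}$$
Otherwise $C_{\hat C}(D)/A$ contains a minimal normal subgroup of $\hat S/A$, which lies in $D/A$; but $C_{\hat C}(D)\cap D=Z(D)=A$. Second,
$$C_{\hat C}(D/A)=D.\tag{7}$$
If $g\in C_{\hat C}(D/A)$, then $d\mapsto[d,g]$ is a homomorphism $D/A\to A$. There are exactly $|D/A|$ homomorphisms $D/A\to A$, since $A$ is cyclic of order divisible by each $r\mid\varepsilon$; by nondegeneracy all of them are induced by elements of $D$. So $g$ acts on $D$ like some $d\in D$, and $gd^{-1}\in C_{\hat C}(D)=A$ by (6).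

Since $\hat C$ centralizes $A$, it preserves the form. By (7), $\bar S:=\hat C/D$ embeds in $\prod_rSp(D_r/A)$. By Clifford's theorem each $D_r/A$ is a completely reducible $\hat C$-module, so the image $\bar S_r$ of $\bar S$ on $D_r/A$ satisfies $O_r(\bar S_r)=1$. By (W), $|\bar S_r|\le|D_r/A|^{9/4}/\lambda$. Multiplying over the primes $r\mid\varepsilon$, of which there is at least one,
$$|\bar S|\le\varepsilon^{9/2}/\lambda.\tag{8}$$

**Step 6: the dimension of $W$.** We show $q=\kappa^{\varepsilon t}$ for some $t\ge1$. The algebra $k_0[D]$ is a quotient of a twisted group algebra of $D/A$ over $k_0$, which has dimension $\varepsilon^2$ and a basis of units indexed by $D/A$. Conjugation by $D$ acts on the basis elements by scalars, with distinct characters for distinct elements of $D/A$. So every nonzero two-sided ideal contains a basis element, which is a unit, and the center is $k_0$. Hence this algebra is central simple, $k_0[D]\cong M_\varepsilon(k_0)$, and $\dim_{k_0}W=\varepsilon t$.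

**Step 7: an abelian subgroup.** Finally we produce the subgroup $L$ for Lemma 4. Let $X/A$ be a Lagrangian in $D/A$, that is, a maximal totally isotropic subgroup, of order $\varepsilon$. Then $X$ is an abelian $p'$-group and $|\hat S:X|\le f\varepsilon|\bar S|$. Put $c=1$ if $\varepsilon$ is odd or $\kappa\equiv1\pmod4$, and $c=2$ otherwise. Then
$$\exp X\ \text{ divides }\ c(\kappa-1).\tag{9}$$
Since $X$ is abelian and generated by $A$ and the $X\cap D_r$, consider $x\in D_r$.

Let $r$ be odd, or $r=2$ and $\kappa\equiv1\pmod4$; in the latter case $-1\in A^2$. We have $(xy)^r=x^ry^r[y,x]^{r(r-1)/2}$, and $[y,x]$ has order dividing $r$; so the last factor is trivial for $r$ odd and lies in $\{\pm1\}\le A^2$ for $r=2$. Hence $x\mapsto x^rA^r$ is a homomorphism $D_r\to A/A^r$. Its kernel contains $A$ and is $\hat S$-invariant. If the map were nontrivial, its kernel modulo $A$ would be an $\hat S$-invariant hyperplane of the semisimple module $D_r/A$, with an $\hat S$-invariant complement $D_1/A$ of order $r$; then $D_1$ would be abelian, normal in $\hat S$, contained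 in $\hat C$ and not in $A$, against (5). So $x^r=a^r$ for some $a\in A$, and as $r\mid\kappa-1$ we get $x^{\kappa-1}=(xa^{-1})^{\kappa-1}=1$.

If $r=2$ and $\kappa\equiv3\pmod4$, then $x^2\in A$ gives $x^{2(\kappa-1)}=1$.

**Generic inequality.** Use Lemma 4 with $L=X$, $Y=1$, $b=1$, $N=f\varepsilon|\bar S|$, $s=c(\kappa-1)$. If
$$cf\varepsilon|\bar S|\le\kappa^{\varepsilon t-1},\tag{10}$$
then $sN<\kappa\cdot\kappa^{\varepsilon t-1}=q$ and $\lambda N\le\lambda\kappa^{\varepsilon t-1}\le q$, since $\kappa\ge3>\lambda$; so (4) applies and Theorem A holds.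

## 8. The sixteen exceptions to the generic inequality

**Lemma 5.** A solvable completely reducible $H\le Sp_4(2)\cong\mathfrak S_6$ has order at most $36$, or order $72$.

*Proof.* $O_2(H)=1$, so $F(H)$ is nilpotent of odd order in $\mathfrak S_6$. As $\mathfrak S_6$ has no element of order $15$, $|F(H)|\in\{1,3,5,9\}$. So $F(H)$ is abelian, hence self-centralizing in $H$. If its order is $1$, $3$ or $5$, then $|H|\le1$, $6$ or $20$. If it is $9$, then $|H|$ divides $|N_{\mathfrak S_6}(3^2)|=72$. $\square$

**Lemma 6.** (10) holds unless $t=1$ and $(\varepsilon;\kappa)$ is one of $(2;3)$, $(2;5)$, $(2;7)$, $(2;9)$, $(2;11)$, $(2;19)$, $(2;23)$, $(2;27)$, $(3;4)$, $(3;7)$, $(3;16)$, $(4;3)$, $(4;5)$, $(4;7)$, $(8;3)$, $(9;4)$.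

*Proof.* Note that $f\le\kappa/2$, as $\kappa\ge2^f\ge2f$, that $2\lambda>5.76$, and that every prime divisor of $\varepsilon$ divides $\kappa-1$.

*$\varepsilon=2$.* Here $\kappa$ is odd and $|\bar S|\le|Sp_2(2)|=6$. For $t=1$ we need $12cf\le\kappa$. Let $c=1$, so $\kappa\equiv1\pmod4$. For $f=1$ only $\kappa=5$ fails. For $f\ge2$, $p\ge5$ we have $12f\le5^f$ ($24\le25$, then induction). For $p=3$, $f$ is even; $f=2$ fails ($\kappa=9$), and $12f\le3^f$ for $f\ge4$ ($48\le81$, induction). Let $c=2$, so $\kappa\equiv3\pmod4$ and $f$ is odd; we need $24f\le\kappa$. For $f=1$ exactly $3,7,11,19,23$ fail. For $f=3$ ($72\le\kappa$) only $27$ fails. For $f\ge5$, $24f\le3^f$ ($120\le243$, induction). For $t\ge2$ it suffices that $12cf\le\kappa^3$: for $\kappa=3$, $24\le27$; for $\kappa\ge5$, $12cf\le12\kappa\le\kappa^3$.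

*$\varepsilon=3$.* Here $c=1$, $\kappa\equiv1\pmod3$, $|\bar S|\le|Sp_2(3)|=24$. For $t=1$, $72f\le\kappa^2$ fails for $4$ ($144>16$), $7$ ($72>49$), $16$ ($288>256$) and holds for $13,19,25,31$; for $\kappa\ge36$, $72f\le36\kappa\le\kappa^2$. For $t\ge2$, $72f\le36\kappa\le\kappa^5$.

*$\varepsilon=4$.* Here $\kappa$ is odd and $|\bar S|\le72$ by Lemma 5. For $t=1$ we need $288cf\le\kappa^3$. The values $3,5,7$ are in the list. For $\kappa=9$, $576\le729$; for $\kappa=11,13$ the left side is at most $576\le1331$; for $\kappa\ge17$, $288cf\le288\kappa\le\kappa^3$. For $t\ge2$: if $\kappa=3$, $576\le3^7$; if $\kappa\ge5$, $288\kappa\le\kappa^7$.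

*$\varepsilon\ge5$.* By (8) it suffices that $cf\varepsilon^{11/2}\le\lambda\kappa^{\varepsilon t-1}$. The right side increases with $t$, so outside $(8;3)$ and $(9;4)$ we only treat $t=1$, where it suffices that $cf\varepsilon^{11/2}\le\lambda\kappa^{\varepsilon-1}$ or, using $f\le\kappa/2$, that $c\varepsilon^{11/2}\le5.76\,\kappa^{\varepsilon-2}$.

- $\varepsilon=5$: $c=1$, $\kappa\ge11$, and $6988\le7666$.
- $\varepsilon=6$: for $\kappa=7$, $2\cdot19048\le2.88\cdot16807$; for $\kappa\ge13$, $38096\le5.76\cdot13^4$.
- $\varepsilon=7$: $c=1$, $\kappa\ge8$, and $44468\le5.76\cdot8^5$.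
- $\varepsilon=8$: for $\kappa=5$ ($c=f=1$), $92682\le2.88\cdot5^7$; for $\kappa\ge7$, $185366\le5.76\cdot7^6$.
- $\varepsilon=9$: $c=1$; for $\kappa\ge7$, $177147\le5.76\cdot7^7$.
- $\varepsilon\ge10$, $\kappa\ge5$: $\varepsilon^{11/2}\le2.88\cdot5^{\varepsilon-2}$ holds at $10$ ($316228\le1125000$), and $(1.1)^{5.5}<5$ gives the induction.
- $\varepsilon\ge10$, $\kappa=3$: $\varepsilon=2^j\ge16$, $c=2$, $f=1$; $2\varepsilon^{11/2}\le2.88\cdot3^{\varepsilon-1}$ holds at $16$ ($2^{23}<2.88\cdot3^{15}$), and $(17/16)^{5.5}<3$ gives the induction over integers.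
- $\varepsilon\ge10$, $\kappa=4$: $\varepsilon=3^j\ge27$, $c=1$, $f=2$; $2\varepsilon^{11/2}\le2.88\cdot4^{\varepsilon-1}$ holds at $27$ ($2\cdot27^{5.5}<2\cdot10^8<4^{26}$), and $(28/27)^{5.5}<4$ gives the induction.

For $t\ge2$: in $(8;3)$, $2\cdot8^{11/2}/\lambda<3^{15}$; in $(9;4)$, $2\cdot9^{11/2}/\lambda<4^{17}$. $\square$

So Theorem A holds whenever $\varepsilon\ge2$ and $(\varepsilon;\kappa)$, $t$ are not as in the list. Section 9 treats $\varepsilon=1$, and Sections 10–12 treat the sixteen exceptions.

## 9. Theorem A for $\Gamma L_1(q)\wr\mathfrak S_n$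

Let $\varepsilon=1$. So $W=\mathbb F_q$, $q=p^a$, $S\le\Gamma L_1(q)\wr\mathfrak S_n$.

**Step 1: a basis of lines.** After extending scalars to $\mathbb F_q$, the group becomes monomial. The map $w\otimes c\mapsto(w^{p^j}c)_{j\in\mathbb Z/a}$ is an isomorphism $W\otimes_{\mathbb F_p}\mathbb F_q\cong\mathbb F_q^a$. Let $y_{ij}$ ($j\in\mathbb Z/a$) be the corresponding basis of $W_i\otimes\mathbb F_q$. Multiplication by $\alpha\in\mathbb F_q^*$ on $W_i$ sends $y_{ij}$ to $\alpha^{p^j}y_{ij}$, and $w\mapsto w^p$ sends $y_{i,j+1}$ to $y_{ij}$. So $\Gamma L_1(q)\wr\mathfrak S_n$ permutes the lines of the $y_{ij}$ with scalars in $\mathbb F_q^*$, and acts on indices through $C_a\wr\mathfrak S_n$, where $C_a$ rotates $j$. The Frobenius $\sigma$ of the scalar field, $w\otimes c\mapsto w\otimes c^p$, is semilinear, commutes with $S$, and sends $y_{ij}$ to $y_{i,j+1}$.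

**Step 2: monomials.** We choose the element from which $u$ will be built. By (1), $J^\ell/J^{\ell+1}\otimes\mathbb F_q$ is spanned by monomials $y^\delta$ with $\delta=(\delta_1,\dots,\delta_n)$, $\delta_i\in\{0,\dots,p-1\}^a$. Let $z_\delta$ be the image of $y^\delta$ in $U\otimes\mathbb F_q$. Then $\sigma z_\delta=z_{\sigma\delta}$, where $\sigma\delta$ is the simultaneous rotation of all $\delta_i$. Choose $\delta$ with $z_\delta\ne0$. Let $\Delta$ be the orbit of $\delta$ under $C_a\wr\mathfrak S_n$, and let $f'$ be the period of $\delta$ under simultaneous rotation, the least common multiple of the periods of the $\delta_i$. So $f'\mid a$, and all elements of $\Delta$ have period $f'$. Put $K=\mathbb F_{p^{f'}}\subseteq\mathbb F_q$.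

**Step 3: traces.** We descend to $U$. For $h\in S$ we have $z_\delta h=cz_{\delta'}$ with $\delta'\in\Delta$, $c\in\mathbb F_q^*$, and $z_{\delta'}\ne0$. Both $z_{\delta'}$ and $z_\delta h$ are fixed by $\sigma^{f'}$, so $c=\sigma^{f'}(c)$, that is, $c\in K^*$. For $b\in K^*$ and $\delta'\in\Delta$ put
$$u_{b,\delta'}=\sum_{0\le i<f'}\sigma^i(bz_{\delta'}).$$
As $\sigma^{f'}$ fixes $bz_{\delta'}$, this is fixed by $\sigma$, so it lies in $U$. Moreover $u_{b,\delta}\ne0$ for some $b$: otherwise $\sum_{i<f'}b^{p^i}z_{\sigma^i\delta}=0$ for all $b\in K^*$, and the linear independence of the distinct characters $b\mapsto b^{p^i}$ of $K^*$, applied in each coordinate, gives $z_\delta=0$.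

**Step 4: counting.** We bound the orbit of $u_{b,\delta}$. Since $u_{b,\delta}h=u_{bc,\delta'}$, the orbit lies in $\{u_{b',\delta'}:b'\in K^*,\delta'\in\Delta\}$. As $u_{b',\delta'}=u_{\sigma(b'),\sigma\delta'}$ and $\sigma$ has only orbits of length $f'$ on pairs $(b',\delta')$, the orbit has size at most $(p^{f'}-1)|\Delta|/f'$. Given the first $n-1$ components of an element of $\Delta$, the rotation class of the last one is determined, and it has at most $f'$ elements; so $|\Delta|\le q^{n-1}f'$. The orbit has size at most $(p^{f'}-1)q^{n-1}<q^n=|E|$. $\square$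

For instance, let $p=2$, $a=2$, $n=1$. For $\delta=(1,0)$ we have $f'=2$, $|\Delta|=2$ and the bound $3\cdot2/2=3<4$; for $\delta=(1,1)$ we have $f'=1$ and the bound $1$. This agrees with the example in Section 1.

## 10. Fourteen exceptional pairs

From now on $t=1$, $W=k_0^\varepsilon$, $q=\kappa^\varepsilon$. In each case we name $L$, $N$, $s$ for Lemma 4 and verify $sN<q$ and $\lambda N\le q$, as (4) requires; unless said otherwise $Y=1$ and $b=1$. The exceptions are *coprime cases*, with $p\nmid|\hat S|$. There, if $n<p$, then $p\nmid|S|$ and Lemma 2 applies. For $n\ge p$ we use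
$$s|P|N^n\le\frac s\lambda(\lambda N)^n=\frac s\lambda\Big(\frac{\lambda N}q\Big)^nq^n\tag{11}$$
and show $\frac s\lambda(\lambda N/q)^n<1$, where $\lambda N<q$, so that it suffices to take $n=p$.

**Pairs $(2;p)$, $p=7,11,19,23$.** This is a coprime case with $L=X$. Indeed $|\hat S|=(p-1)\cdot4\cdot|\bar S|$ with $|\bar S|$ dividing $6$. For $n\ge p$: $N=12$, $s=2(p-1)$, and $\lambda N/p^2<0.707$ for $p=7$, $<0.29$ for $p\ge11$. So $\frac s\lambda(\lambda N/q)^p<1$ (for $p=7$ it is below $0.4$).

**Pair $(2;5)$.** This is a coprime case where a better $L$ is needed. As before $5\nmid|\hat S|$, and $\hat S=\hat C$ since $f=1$; $A$ is central of order $4$. As $O_2(\bar S)=1$, $\bar S\in\{1,C_3,\mathfrak S_3\}$. If $\bar S=\mathfrak S_3$, a Sylow 2-subgroup of $\hat C/A$ has order $8$ and is nonabelian, because $D/A$ is self-centralizing in $\hat C/A$ by (7); so it contains an element of order $4$. Let $L$ be the preimage of the group it generates: it is abelian ($A$ is central with cyclic quotient), of order $16$ and index $6$, with exponent dividing $16$. If $\bar S=C_3$,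 let $L$ be the preimage of a subgroup of order $3$ of $\hat C/A$: abelian, index $4$, exponent dividing $12$. If $\bar S=1$, let $L=X$: index $2$, $s=4$. So $N\le6$, $s\le16$, and for $n\ge5$ we have $\frac{16}\lambda\big(\frac{6\lambda}{25}\big)^5<0.89$.

**Pairs $(2;9)$ and $(2;27)$.** Here $p=3$ may divide $|\hat S|$, and we use a nontrivial $Y$. Again $\bar S\in\{1,C_3,\mathfrak S_3\}$. If $\bar S=1$, take $L=X$: $N=2f$ and $s=c(\kappa-1)$, so $sN=4\cdot8=32<81$, respectively $sN=6\cdot52=312<729$.

Let $3\mid|\bar S|$. Then $\hat C/A$ has order $12$ or $24$, and an element of order $3$ acts fixed-point-freely on $D/A$. A Sylow 3-subgroup of $\hat C/A$ together with $D/A$ generates a normal subgroup isomorphic to $A_4$, since $C_3$ is normal in $\bar S$; so $\hat C/A$ has exactly four Sylow 3-subgroups. Let $L$ be the preimage in $\hat C$ of the normalizer of one of them. Then $|\hat C:L|=4$ and $N=4f$. The preimage of the Sylow 3-subgroup is $A\times Y$ with $|Y|=3$, since $A$ is central of order prime to $3$; so $Y\trianglelefteq L$. In $L/Y$ there is a central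 subgroup isomorphic to $A$ of index at most $2$, so $L/Y$ is an abelian $3'$-group. $L$ acts $k_0$-linearly on $W=k_0^2$ and fixes the line $C_W(Y)$. The kernel of its diagonal action $L\to k_0^*\times k_0^*$ (on this line and on the quotient) is a 3-group containing $Y$, hence equals $Y$, because $|L|_3=3$. So $\exp(L/Y)$ divides $s=\kappa-1$. We get $sN=8\cdot8=64<81$, respectively $sN=26\cdot12=312<729$.

In all cases $N\le8$ for $\kappa=9$ and $N\le12$ for $\kappa=27$, so $\lambda N<q$.

**Pair $(3;7)$.** This is a coprime case with $L=X$: $q=343$, and $|\hat S|=54|\bar S|$ with $\bar S\le SL_2(3)$ is prime to $7$. For $n\ge7$: $N=72$, $s=6$, $\frac6\lambda\big(\frac{72\lambda}{343}\big)^7<1$.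

**Pair $(3;4)$.** Here $p=2$, $q=64$, $f=2$, $\bar S\le SL_2(3)$; the aim is $N\le18$, $s=3$. If $|\bar S|$ is odd, then $|\bar S|\le3$, and $L=X$ has index at most $18$, with $s=3$. If $|\bar S|$ is even, $\bar S$ contains $-1$, the only involution of $SL_2(3)$. Let $\bar z\in\hat C/A$ be an involution mapping to $-1$; it exists, as $D/A$ has odd order. The normal subgroup $(D/A)\langle\bar z\rangle$ of $\hat C/A$ has Sylow 2-subgroup $\langle\bar z\rangle$. By the Frattini argument, $L/A:=C_{\hat C/A}(\bar z)$ satisfies $(D/A)(L/A)=\hat C/A$. As $-1$ fixes no nonzero vector of $D/A$, $L/A$ is a complement to $D/A$, and $|\hat S:L|\le2\cdot9=18$. Since $A$, of order $3$, is central in $\hat C$, the preimage in $L$ of $O_2(L/A)\cong O_2(\bar S)\ne1$ is $A\times Y$ with $1\ne Y\trianglelefteq L$ a 2-group. $L/Y$ is a central extension of $A$ by $\bar S/O_2(\bar S)$, which has order $1$ or $3$; so $L/Y$ is abelian of order at most $9$. Suppose it is cyclic of order $9$. Then $L$ has an element of order $9$. It is diagonalizable over $k$ and has an eigenvalue of order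 $9$. This has degree $3$ over $\mathbb F_4$, since $4$ has order $3$ modulo $9$; so the element is irreducible on $W=\mathbb F_4^3$. But $C_W(Y)$ is a proper nonzero $L$-invariant $k_0$-subspace. So $\exp(L/Y)$ divides $s=3$. In all cases $54<64$ and $18\lambda<52<64$.

**Pair $(3;16)$.** Here $p=2$, $f=4$; a Sylow subgroup serves as $Y$. Let $L=A\times Y$ with $Y\in\mathrm{Syl}_2(\hat C)$; $A$ is central in $\hat C$ of order $15$. Then $s=15$, $N=4\cdot9\cdot3=108$; $1620<4096$ and $\lambda N<4096$.

**Pair $(9;4)$.** This goes in the same way: $p=2$, $f=2$, $L=A\times Y$, $Y\in\mathrm{Syl}_2(\hat C)$, $s=3$. As $\bar S\le Sp_4(3)$ and $|Sp_4(3)|_{2'}=405$, take $N=2\cdot81\cdot405=65610$. Then $3N=196830<4^9=262144$ and $\lambda N<189300<4^9$.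

**Pair $(4;5)$.** Here $q=625$, and we split by Lemma 5. If $|\bar S|\le36$, take $L=X$: $N=144$, $s=4$; $576<625$ and $\lambda N<416$. If $|\bar S|=72$, then $|\hat S|=4\cdot16\cdot72$ is prime to $5$, a coprime case. For $n\ge5$ take $L=A\times Y_3$ with $Y_3\in\mathrm{Syl}_3(\hat C)$. This is isomorphic to a Sylow 3-subgroup of $\mathfrak S_6$, hence elementary abelian of order $9$. So $L$ is abelian of index $128$ and exponent dividing $12$, and $\frac{12}\lambda\big(\frac{128\lambda}{625}\big)^5<0.31$.

**Pair $(4;7)$.** This is a coprime case with $L=X$, since $\bar S\le\mathfrak S_6$ solvable has order at most $72$ by Lemma 5 and $|\hat S|=6\cdot16\cdot|\bar S|$ is prime to $7$. For $n\ge7$: $N=288$, $s=12$, $\frac{12}\lambda\big(\frac{288\lambda}{2401}\big)^7<1$.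

**Pair $(8;3)$.** Here $q=6561$, $\hat S=\hat C$, $A=\{\pm1\}$, and $\bar S\le Sp_6(2)$, a group of order $2^9\cdot3^4\cdot5\cdot7$. We bound $\bar S$ through $\Phi_0:=F(\bar S)$. As $O_2(\bar S)=1$, $|\Phi_0|$ divides $3^4\cdot5\cdot7$.

If $7\mid|\Phi_0|$, a subgroup of order $7$ is normal in $\bar S$. The module $\mathbb F_2^6$ is self-dual for it, so it is the sum of the two dual nonisomorphic 3-dimensional modules. These are totally isotropic and paired by the form. An element of the centralizer in $Sp_6(2)$ acts on one summand by an element of $\mathbb F_8^*$, and its action on the other is then determined; so the centralizer has order $7$, and $|\bar S|\le7\cdot6=42$. If $5\mid|\Phi_0|$, an element of order $5$ acts on a nondegenerate 4-space and trivially on its orthogonal complement. Its centralizer is $C_{Sp_4(2)}(5)\times Sp_2(2)$, of order $5\cdot6=30$, so $|\bar S|\le30\cdot4=120$. In both cases take $L=X$: $N\le8\cdot120=960$, $s=4$; $3840<6561$ and $\lambda N<6561$.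

Otherwise $\Phi_0$ is a 3-group with $C_{\bar S}(\Phi_0)\le\Phi_0$. A Hall $3'$-subgroup $H$ of $\bar S$ acts faithfully on $\Phi_0$, hence, by coprime action, on its Frattini quotient. This quotient has rank at most $3$: rank $4$ would force $\Phi_0$ to be elementary abelian of order $81$, but the Sylow 3-subgroups of $Sp_6(2)$ are isomorphic to $C_3\wr C_3$. So $|H|$ divides both $|GL_3(3)|=2^5\cdot3^3\cdot13$ and $|Sp_6(2)|$, and it is prime to $3$; thus $|H|\le32$. Take $L=A\times Y$ with $Y\in\mathrm{Syl}_3(\hat S)$: $N=64\cdot32=2048$, $s=2$; $4096<6561$ and $\lambda N<5909<6561$.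

## 11. The pair $(4;3)$

Here $\hat S=\hat C$, $A=\{\pm1\}$, and $D$ is extraspecial of order $32$. $\bar S$ preserves the quadratic form $xA\mapsto x^2\in A$ on $D/A\cong\mathbb F_2^4$, which has minus or plus type. We have $q=81$.

### 11.1 Minus type

**Step 1: $\bar S\le5{:}4$.** We determine the shape of $\bar S\le O_4^-(2)\cong\mathfrak S_5$. Let $D_1/A$ be a minimal normal subgroup of $\hat S/A$ in $D/A$. By (5), $Z(D_1)\le A$, so $D_1/A$ is nondegenerate. Suppose $D_1\ne D$. Then $D=D_1\circ C_D(D_1)$ with both factors of order $8$, and $\hat S$ is irreducible on each factor modulo $A$: on the first by minimality, on the second because an invariant subgroup of order $2$ would give an abelian normal subgroup of order $4$, against (5). An irreducible subgroup of $GL_2(2)$ has order divisible by $3$, so each factor has an automorphism of order $3$ and is isomorphic to $Q_8$. But $Q_8\circ Q_8$ has plus type, a contradiction. Hence $\bar S$ is irreducible on $D/A$ and $O_2(\bar S)=1$. So $F(\bar S)$, which is nilpotent of odd order in $\mathfrak S_5$ and nontrivial,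 has order $3$ or $5$. If the order is $3$, then $\bar S\in\{C_3,\mathfrak S_3\}$, which has no irreducible 4-dimensional module over $\mathbb F_2$. So $F(\bar S)=C_5$ is self-centralizing in $\bar S$, and $\bar S\le5{:}4$.

**Step 2: the subgroup $L$ and its exponent.** We prepare Lemma 4. Let $L$ be the preimage in $\hat S$ of a Sylow 2-subgroup of $\bar S$: a 2-group of index $5$ in $\hat S$, with $L/D$ cyclic of order dividing $4$. We claim $\exp L\mid8$. Let $g\in L$. If $g^2\in D$, then $g^8=1$. Otherwise $gD$ has order $4$. Then $D/A\cong\mathbb F_{16}=\mathbb F_2[C_5]$, and $g$ acts on it semilinearly, inducing a generator of $\mathrm{Gal}(\mathbb F_{16}/\mathbb F_2)$, since $C_5$ is self-centralizing in $\bar S$. As $g^4\in D$ acts trivially on $D/A$, Galois descent shows that $g$ fixes exactly one nonzero vector of $D/A$. There are $5$ nonzero singular vectors, and $g$ permutes them as an element of 2-power order, so it fixes one of them; hence its fixed vector is singular. Now $g^4\in D$ is fixed by $g$, so its image in $D/A$ is $0$ or that singular vector;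 in both cases $g^8=(g^4)^2=1$.

**Step 3: $L$ has $M(4,8)$.** We check degrees. Irreducible $kL$-modules nontrivial on $A$ lie over the unique faithful irreducible $kD$-module, of degree $4$. It extends to $L$, as $L/D$ is cyclic, so these modules have degree $4$. The others are modules for $L/A$, which has the abelian subgroup $D/A$ of index at most $4$, so they have degree at most $4$. $L$ is nilpotent, hence an $M$-group, and its linear characters of subgroups have values in $\mu_8$ by Step 2.

**Step 4: conclusion.** We apply Lemma 4 with $b=4$, $N=4\cdot5=20$, $s=8$. If $n\le2$, then $3\nmid|S|$ and Lemma 2 applies. If $n=3$: $8\cdot6\cdot20^3=384000<81^3$. If $n\ge4$, (11) gives $\frac8\lambda\big(\frac{20\lambda}{81}\big)^n\le\frac8\lambda\big(\frac{20\lambda}{81}\big)^4<0.72$.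

### 11.2 Plus type

**Step 1: a tensor decomposition.** We locate $\hat S$ in an explicit group. $D=Q_8\circ Q_8$ acts absolutely irreducibly on $W$, and its faithful irreducible representation is unique. So we may write $W=\mathbb F_3^2\otimes\mathbb F_3^2$ and $D=Q_8\otimes Q_8$. The group $\Gamma=(GL_2(3)\otimes GL_2(3))\langle\tau\rangle$, with $\tau$ the swap of the factors, normalizes $D$ and has order $2\cdot48^2/2=2304=32\cdot|O_4^+(2)|$. Elements of $N_{GL(W)}(D)$ that are trivial on $D/A$ induce homomorphisms $D/A\to A$, all of which are induced by $D$; so they lie in $D\,C_{GL(W)}(D)=D$. Hence $|N_{GL(W)}(D)|\le32\cdot72=|\Gamma|$, so $N_{GL(W)}(D)=\Gamma$, $\hat S\le\Gamma$ and $S\le\Gamma\wr P$.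

**Step 2: Borel subgroups.** We fix the subgroups for Lemma 4. Let $\mathsf B$ be the group of upper triangular matrices in $GL_2(3)$, of order $12$, and $\mathsf U=O_3(\mathsf B)$. Put
$$L^+=(\mathsf B\otimes\mathsf B)\langle\tau\rangle,\quad Y=\mathsf U\otimes\mathsf U,\quad Q=L^+/Y=\bar T\rtimes\langle\tau\rangle,\quad\bar T=(\mathsf B\otimes\mathsf B)/Y.$$
$Y$ is the group of all $u\otimes u'$ with $u,u'\in\mathsf U$; it has order $9$ and is normal in $L^+$. $\bar T$ is elementary abelian of order $8$, $|\Gamma:\mathsf B\otimes\mathsf B|=32$ and $|\Gamma:L^+|=16$. With $h=\mathrm{diag}(-1,1)$, $\bar T=\langle-1,h\otimes1,1\otimes h\rangle$, and $\tau$ swaps $h\otimes1$ and $1\otimes h$. So $Q\cong C_2\times D_8$, where $D_8$ is dihedral of order $8$ and the factor $C_2$ is $\langle-1\rangle$. Hence for each sign of the central element $-1$, $Q$ has exactly four linear characters, of order at most $2$, and exactly one irreducible module of degree $2$, induced from a character of order at most $2$ of $\bar T$.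

**Step 3: $n=1$, and where Lemma 4 stops.** With $L=\mathsf B\otimes\mathsf B$ in $\Gamma$ we have $N=32$, $s=2$, and for $n=1$ the bound $64<81$. But $\lambda N>81$, so (4) is not available. Indeed for $n=4$, $P=\mathfrak S_4$ the bound of Lemma 4 is $2\cdot24\cdot32^4=50331648>81^4=43046721$. So for $n\ge2$ we need more. Choose a system of minimal blocks of $P$, of size $m\ge2$. Then $P\le P_1\wr P^*$ with $P_1$ primitive solvable of degree $m$ and $P^*$ solvable of degree $n^*=n/m$.

**Step 4: $m\ge5$.** Large primitive groups are small enough for a direct estimate: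
$$\lambda|P_1|\le(81/32)^m\quad\text{for primitive solvable }P_1\text{ of degree }m\ge5.\tag{12}$$
For $m=5$, $|P_1|\le20$ and $20\lambda<58<103<(81/32)^5$. Since $m$ is a prime power, the next degree is $7$. For $m\ge7$, $\lambda|P_1|\le m^{13/4}\le(81/32)^m$: at $7$ we have $558<665$, and $m\log(81/32)-\frac{13}4\log m$ is increasing for $m\ge4$. With $L=\mathsf B\otimes\mathsf B$, Lemma 4 gives
$$|u^S|\le2\lambda^{n^*-1}\big(|P_1|32^m\big)^{n^*}=\frac2\lambda\big(\lambda|P_1|32^m\big)^{n^*}\le\frac2\lambda81^n<81^n.$$

**Step 5: $m\in\{2,3,4\}$; the parity grading.** We use extra scalars $-1_i$ to split $U$ into pieces on which few characters occur. Grade $\mathrm{gr}\,\mathbb F_3E=\bigotimes\mathrm{gr}\,\mathbb F_3W_i$ by the parities $\pi\in\{0,1\}^n$ of the degrees in the $W_i$. Let $X_\pi$ be the corresponding part of $J^\ell/J^{\ell+1}$, and choose $\pi$ such that its image $U_\pi$ in $U$ is nonzero. Let $o_j$ be the number of odd entries of $\pi$ in the $j$-th $P$-block, $K^*$ the kernel of $S$ on the set of $P$-blocks, and $K$ the stabilizer of $\pi$ in $K^*$.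 Then
$$|S:K|\le\lambda^{n^*-1}\prod_j\binom m{o_j}.\tag{13}$$
Let $-1_i\in GL(E)$ be $-1$ on $W_i$ and the identity on the other $W_{i'}$. It acts on $X_\pi$ as the scalar $(-1)^{\pi_i}$. The group $K^+=K\langle-1_i:\text{all }i\rangle\le GL(E)$ acts on $X_\pi$ and preserves the kernel of $X_\pi\to U_\pi$, since $K$ does and the $-1_i$ act as scalars. So $K^+$ acts on $U_\pi$, extending the action of $K$.

**Step 6: the subgroup $L_*$.** We cut $K^+$ down to an extension of a 3-group by a 2-group. Elements of $K^+$ permute the odd positions in each block among themselves, and likewise the even positions, so $K^+\le\prod_j\Gamma\wr(\mathfrak S_{o_j}\times\mathfrak S_{m-o_j})$. Let $\Sigma_o\in\mathrm{Syl}_2(\mathfrak S_o)$ and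
$$L_*=K^+\cap\prod_j\big((L^+)^m\rtimes(\Sigma_{o_j}\times\Sigma_{m-o_j})\big),\qquad Y_*=L_*\cap Y^n.$$
$Y_*$ is a normal 3-subgroup of $L_*$, $|K^+:L_*|\le\prod_j16^m(o_j!)_{2'}((m-o_j)!)_{2'}$, and $L_*/Y_*$ embeds in the 2-group
$$\hat R=\prod_j(Q\wr\Sigma_{o_j})\times(Q\wr\Sigma_{m-o_j}).$$
The image contains $\hat Z=\langle-1_i\rangle\trianglelefteq\hat R$. It acts on $(U_\pi\otimes k)^{Y_*}\ne0$ by the character $\zeta:-1_i\mapsto(-1)^{\pi_i}$, which is $\hat R$-invariant, because $\hat R$ permutes odd positions among themselves and even positions among themselves.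

**Step 7: irreducible modules of $Q\wr\Sigma_o$.** *Those on which all $-1_i$ act by the same sign satisfy the $M(b_o,2)$-condition with $b_0=1$, $b_1=2$, $b_2=4$, $b_3=8$, $b_4=32$.* The cases $b_0,b_1$ are clear from Step 2. In general, an irreducible module of $H\wr C_2$ is either induced from $\chi\otimes\chi'$ with $\chi\ne\chi'$, or an extension of $\chi\otimes\chi$. Let $\chi=\mathrm{Ind}_{H_1}^H\mu$ with $\mu^2=1$, and consider the linear characters $(h_1,h_2)\tau^e\mapsto\mu(h_1)\mu(h_2)(\pm1)^e$ of $H_1\wr C_2$, where $\tau$ now denotes the swap in the wreath product. Their values are $\pm1$. By Mackey's formula the modules they induce in $H\wr C_2$ restrict to $H\times H$ as $\chi\otimes\chi$. The two induced modules differ by the sign character of $C_2$, so they are the two extensions of $\chi\otimes\chi$. They have index $|H:H_1|^2$.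

For $H=Q$ with fixed sign only one $\chi$ has degree $2$. So the first kind has index at most $2\cdot2\cdot1=4$ and the second at most $2^2=4$. For $o=4$, $Q\wr\Sigma_4=(Q\wr C_2)\wr C_2$, with index at most $\max(2\cdot4\cdot4,4^2)=32$. For $o=3$, $Q\wr\Sigma_3=(Q\wr C_2)\times Q$, with index at most $4\cdot2=8$.

**Step 8: the count.** The irreducible $k\hat R$-modules over $\zeta$ are outer tensor products of modules as in Step 7. By Lemma 3 with $\zeta$, some $H\le L_*$ acts by $\pm1$ on some $0\ne v\in U_\pi\otimes k$, with $|L_*:H|\le\prod_jb_{o_j}b_{m-o_j}$. Put $h_o=(o!)_{2'}b_o$, so $h_0,\dots,h_4=1,2,4,24,96$. Since $|K:K\cap H|\le|K^+:H|$, (13) gives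
$$|S:K\cap H|\le\lambda^{n^*-1}\prod_j16^m\tbinom m{o_j}h_{o_j}h_{m-o_j}\le\lambda^{n^*-1}(16^mc_m)^{n^*},$$
where $c_2=\max(4,8)=8$, $c_3=\max(24,24)=24$, $c_4=\max(96,192,96)=192$. Now $\lambda16^mc_m\le81^m$ in all three cases: $\lambda\cdot2048<5909<6561$; $\lambda\cdot98304<283700<531441$; $\lambda\cdot12582912<3.64\cdot10^7<4.3\cdot10^7<81^4$. The subgroup of $K\cap H$ fixing $v$ has index at most $2$ in $K\cap H$. As in Lemma 4, it fixes some $0\ne u\in U$, and $|u^S|\le2|S:K\cap H|\le\frac2\lambda81^n<81^n$. This settles $(4;3)$.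

## 12. The pair $(2;3)$

Here $W=\mathbb F_3^2$, $\hat S\le GL_2(3)$, $q=9$. Lemma 4 with the upper triangular group $L$ has $N=4$, $s=2$. For $n=3$, $P=\mathfrak S_3$ its bound is $2\cdot6\cdot4^3=768>729$, so another argument is needed. We count products of well-chosen vectors directly.

**Step 1: invariant spanning sets.** We bound an orbit by counting products. By (1), $\mathrm{gr}\,\mathbb F_3W=\mathbb F_3[x,y]/(x^3,y^3)$, with degrees $0,\dots,4$ of dimensions $1,2,3,2,1$. Define $GL_2(3)$-invariant spanning sets $\mathcal V_d=-\mathcal V_d$ of the degree-$d$ parts. For $d\ne2$, $\mathcal V_d$ consists of all nonzero vectors. For $d=2$ it consists of the six quadratic forms without linear factors,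
$$\pm(x^2+y^2),\quad\pm(x^2+xy-y^2),\quad\pm(x^2-xy-y^2).$$
They span: the sum and the difference of the last two give $x^2-y^2$ and $xy$ up to scalars. Put $w_d=|\mathcal V_d|/2$; then $(w_0,\dots,w_4)=(1,4,3,4,1)$. The products $\prod v_i$ with $v_i\in\mathcal V_{d_i}$ in the $i$-th factor and $\sum d_i=\ell$ span $J^\ell/J^{\ell+1}$, so one of them has nonzero image $u\in U$. The orbit of $u$ consists of images of such products with degree sequence in $d^P$, and signs can be pulled out of the products; hence $|u^S|\le2|d^P|\prod w_{d_i}$. So the next lemma finishes the case.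

**Lemma 7.** For $P\le\mathfrak S_n$ transitive solvable, $d\in\{0,\dots,4\}^n$ and $\tilde w=w/9$,
$$\Phi:=|d^P|\prod_i\tilde w_{d_i}<\tfrac12.$$

*Proof.* If $n=1$, $\Phi\le4/9$. Let $n\ge2$.

**Step 2: block types.** We organize $\Phi$ by blocks. Let $P\le P_1\wr P^*$ with minimal blocks of size $m$, $n^*=n/m$. Enlarge $P_1$ to $\mathfrak S_m$ if $m\le4$, and replace $P$ by $P_1\wr P^*$; this does not decrease $\Phi$. A *type* is a $P_1$-orbit $\tau\subseteq\{0,\dots,4\}^m$, with weight $a(\tau)=|\tau|\prod\tilde w$, the product being taken over the entries of an element of $\tau$. If $\tau_j$ is the type of the $j$-th block of $d$, then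
$$\Phi=|(\tau_1,\dots,\tau_{n^*})^{P^*}|\prod_ja(\tau_j).$$
If all $a(\tau)\le1/\lambda$, then by (D) $\Phi\le\lambda^{n^*-1}\lambda^{-n^*}=1/\lambda<\frac12$.

**Step 3: $m\ge5$.** We show that then $a(\tau)\le1/\lambda$ always. For $m=5$: if all entries are in $\{1,3\}$, then $|\tau|\le\binom52=10$ and $a\le10(4/9)^5<0.18$; otherwise some entry has $\tilde w\le1/3$ and $a\le20(4/9)^4/3<0.27$. For $m=7$: $42(4/9)^7<0.15$. For $m=8$: irreducible solvable subgroups of $GL_3(2)$ have order at most $21$. Indeed such a subgroup has trivial $O_2$, so its Fitting subgroup has order $3$ or $7$; order $3$ would give a group of order at most $6$ with no irreducible 3-dimensional module over $\mathbb F_2$; and a subgroup of order $7$ has normalizer of order $21$ in $GL_3(2)$. So $|P_1|\le168$ and $168(4/9)^8<0.26$. For $m\ge9$: $\lambda|P_1|\le m^{13/4}\le(9/4)^m$; at $9$ we have $1263<1477$, and $m\log\frac94-\frac{13}4\log m$ is increasing for $m\ge5$.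

**Step 4: $m\le4$, one block.** Here types are multisets, and some weights exceed $1/\lambda$. The four largest values $a_1\ge a_2\ge a_3\ge a_4$ of $a$ over distinct types are:

- $m=2$: $\frac1{81}(32,24,24,16)$, at $\{1,3\},\{1,2\},\{2,3\},\{1,1\}$;
- $m=3$: $\frac1{729}(288,192,192,144)$, at $\{1,2,3\},\{1,1,3\},\{1,3,3\},\{1,1,2\}$;
- $m=4$: $\frac1{6561}(2304,2304,1728,1536)$, at $\{1,1,2,3\},\{1,2,3,3\},\{1,2,2,3\},\{1,1,3,3\}$.

To check the maxima, note that exchanging the colors $1$ and $3$, or $0$ and $4$, preserves weights. For $m=2$ the further values are $81a=16$ (at $\{3,3\}$), $9$ (at $\{2,2\}$) and at most $8$ if $0$ or $4$ occurs. For $m=3$ they are $729a=144$ (at $\{2,3,3\}$), $108$ (at $\{1,2,2\}$ and $\{2,2,3\}$), $64,64,27$ for the constant multisets, and at most $6\cdot16=96$ if $0$ or $4$ occurs. For $m=4$ the further multisets without $0,4$ have at most $1024$, the largest being $\{1,1,1,3\}$ and its image $\{1,3,3,3\}$; those in which $0$ or $4$ occurs have at most $24\cdot48=1152$. For this last bound, if the four colors are distinct the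 product of the $w$'s is at most $1\cdot4\cdot3\cdot4=48$, and otherwise there are at most $12$ arrangements and the product is at most $64$.

In all cases $a_1\le32/81<\frac12$, which settles $n^*=1$, since then $\Phi=a(\tau)$.

**Step 5: $m\le4$, $n^*>1$.** We repeat the argument one level up. Let $P^*\le P_2\wr P^{**}$ with $P_2$ primitive of degree $m'$, enlarged to $\mathfrak S_{m'}$ if $m'\le4$, and let $a'=|(\tau_1,\dots,\tau_{m'})^{P_2}|\prod a(\tau_i)$ be the weight of a second-level type. As in Step 2 it suffices that always $a'\le1/\lambda$. For $m'\ge5$, $a'\le|P_2|(32/81)^{m'}\le1/\lambda$ by (12). For $m'\le4$, $a'$ is at most the maximum of the following numbers, one for each pattern of equal and distinct types: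

- $m'=2$: $2a_1a_2$, $a_1^2$;
- $m'=3$: $6a_1a_2a_3$, $3a_1^2a_2$, $a_1^3$;
- $m'=4$: $24a_1a_2a_3a_4$, $12a_1^2a_2a_3$, $6a_1^2a_2^2$, $4a_1^3a_2$, $a_1^4$.

For $m=2$, $(a_i)\le(.3951,.2963,.2963,.1976)$, and these numbers are at most $.235,.157$; $.209,.139,.062$; $.165,.165,.083,.074,.025$. For $m=3$ the $a_i$ are termwise at most those for $m=2$. For $m=4$, $(a_i)\le(.3512,.3512,.2634,.2342)$, and the numbers are at most $.247,.124$; $.195,.130,.044$; $.183,.137,.092,.061,.016$. All are below $.346<1/\lambda$. $\square$

All cases of Theorem A are now covered: $\varepsilon=1$ in Section 9, (10) in Section 7, and the sixteen exceptions of Lemma 6 in Sections 10–12. This proves Theorem A.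

## 13. Proof of Theorem B

We may take $S$ faithful on $V$. Let $\gamma:V\times V\to T$ be the alternating map induced by $(v,w)\mapsto v\wedge w$.

**Step 1: $p=2$.** This case follows from Theorem A. By (1), $J^2/J^3\cong\Lambda^2V$ in $\mathrm{gr}\,\mathbb F_2V$. Let $J^3\subseteq I\subseteq J^2$ with $I/J^3=\ker(\Lambda^2V\to T)$. Since $J\cdot J^2\subseteq J^3\subseteq I$, $I$ is an ideal, and it is $S$-invariant. For $B=\mathbb F_2V/I$ we have $J^2B\cong T\neq0$ and $J^3B=0$, so the last layer is $T$, and Theorem A with $E=V$ applies.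

**Step 2: reduction to primitive $V$ for $p$ odd.** Let $V=W_1\oplus\dots\oplus W_n$ be permuted transitively by $S$, with $n$ maximal, and $q=|W_1|$. Suppose $\gamma(w_i,w_j)\ne0$ for some $w_i\in W_i$, $w_j\in W_j$, $i\ne j$. Its orbit consists of values of $\gamma$ on pairs of nonzero vectors from two different summands. As $\gamma(v,u)=\gamma(-u,v)$, only unordered pairs of summands count; so the orbit has size at most $\binom n2(q-1)^2<q^n$, the number $\binom n2(q-1)^2$ being one term in the expansion of $(1+(q-1))^n$. Otherwise all these mixed values vanish, and by transitivity $T_1=\langle\gamma(W_1,W_1)\rangle\ne0$ is a quotient of $\Lambda^2W_1$. If some $0\ne t\in T_1$ has an $N_S(W_1)$-orbit of size less than $q$, then $|t^S|\le n(q-1)<q^n$. So we may replace $(S,V,T)$ by $(S_1,W_1,T_1)$, with $S_1$ the image of $N_S(W_1)$ in $GL(W_1)$. Thus $n=1$, $V=W$ is primitive, and Section 7 applies to $S=S_1$. We need $0\neq t\in T$ with $|t^{S_1}|<q$.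

**Step 3: $\varepsilon=1$.** We use traces as in Section 9. Let $S_1\le\Gamma L_1(q)$, $q=p^a$, with $y_j$ and $\sigma$ as there, and let $z_{ij}$ be the image of $y_i\wedge y_j$ in $T\otimes\mathbb F_q$; some $z_{ij}\ne0$. Elements of $S_1$ map $z_{ij}$ to $cz_{i+l,j+l}$ with $c\in\mathbb F_q^*$. With $\mathrm{Tr}=\sum_{0\le r<a}\sigma^r$ we have $\mathrm{Tr}(bz_{i+l,j+l})=\mathrm{Tr}(\sigma^{-l}(b)z_{ij})$, because $z_{i+l,j+l}=\sigma^lz_{ij}$. So the orbit of $\mathrm{Tr}(bz_{ij})\in T$ lies in $\{\mathrm{Tr}(b'z_{ij}):b'\in\mathbb F_q^*\}$ and has size at most $q-1$. By independence of the characters $b\mapsto b^{p^r}$, $0\le r<a$, of $\mathbb F_q^*$, $\mathrm{Tr}(bz_{ij})\ne0$ for some $b$.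

**Step 4: $\varepsilon\ge2$ with (10), and the pairs $(2;9)$, $(2;27)$.** Here the earlier data suffice. Lemma 4 with $n=1$, $|P|=1$, and the $L,N,s$ of Sections 7 and 10 gives an orbit of size at most $sN<q$ on $T\setminus0$.

**Step 5: the pairs $(2;p)$ with $\kappa=p$, and $(3;7)$.** These are settled by size. For $(2;p)$, $\dim\Lambda^2W=1$, and orbits on $T\setminus 0$ have size at most $p-1<q$. For $(3;7)$, $|T|\le7^3=q$, and orbits on $T\setminus0$ have size at most $q-1$.

**Step 6: the pairs $(4;3)$, $(4;5)$, $(4;7)$, $(8;3)$.** We use that $\Lambda^2W$ splits into lines. Here $\kappa=p$ and $A=\mathbb F_p^*$ consists of scalars. By Dedekind's law, $D_1=D\cap S_1\trianglelefteq S_1$ satisfies $D=AD_1$; so $\mathbb F_p[D_1]=\mathbb F_p[D]=M_\varepsilon(\mathbb F_p)$, and $D_1$ is absolutely irreducible on $W$. As $\varepsilon$ is a power of $2$, $D_1'\le\{\pm1\}$, which acts trivially on $W\otimes W$. For $x\in D_1$, $x^2=a\in\mathbb F_p^*$; so on $W\otimes W$ the square of $x$ is $a^2$, and $x$ is diagonalizable with eigenvalues $\pm a\in\mathbb F_p$. Hence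 $W\otimes W$ is a sum of one-dimensional $\mathbb F_pD_1$-modules. A given character $\chi$ occurs at most once, since $\mathrm{Hom}_{D_1}(W\otimes W,\chi)\cong\mathrm{Hom}_{D_1}(W,W^*\otimes\chi)$ has dimension at most $1$ by absolute irreducibility. So the quotient $T$ of $\Lambda^2W$ is a sum of at most $\binom\varepsilon2$ one-dimensional eigenspaces with distinct characters, and $S_1$ permutes them. A nonzero vector in one of them has an orbit of size at most $\binom\varepsilon2(p-1)$. This is less than $p^\varepsilon=q$: for $\varepsilon=4$, $6(p-1)<p^4$; for $(8;3)$, $28\cdot2=56<6561$.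

By Lemma 6 the pairs not treated in Steps 4–6 are $(3;4)$, $(3;16)$ and $(9;4)$, which have $p=2$. So all cases with $p$ odd are covered, and Theorem B is proved. With Section 4 this proves Theorem 2, and hence Theorem 1: the conjecture is true. $\square$
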